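# Which finite graphs are constant links of finite graphs? An undecidability theorem

## 1. Links, complexes, coverings and surviving words

All graphs are simple and undirected. For a vertex $v$ of a graph $G$, write $N(v)$ for its open neighborhood and $N[v]=N(v)\cup\{v\}$. A $k$-clique is a set of $k$ pairwise adjacent vertices.

**Definition 1 (link, constant link).** The link of $v$ in $G$ is the induced subgraph $L(v)=G[N(v)]$. A graph $G$ with at least one vertex has constant link $H$ if $L(v)\cong H$ for every vertex $v$. A graph $H$ that occurs this way is called a link graph.

Two examples: $K_{n+1}$ has constant link $K_n$, and the octahedron $K_{2,2,2}$ has constant link $C_4$, because the neighbors of a vertex are the two pairs of opposite vertices not containing it. We shall use constantly that the degree of $y$ in $L(x)$ is the number of common neighbors of $x$ and $y$.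

**Definition 2 (2-complex and its links).** A 2-dimensional simplicial complex $K$ consists of vertices, edges (2-sets of vertices) and triangles (3-sets of vertices), where the 2-subsets of a triangle are edges. Its 1-skeleton $K^1$ is the graph of vertices and edges. For a vertex $v$, $\mathrm{lk}(v)$ is the graph whose vertices are the neighbors of $v$ in $K^1$ and whose edges are the pairs $yz$ such that $\{v,y,z\}$ is a triangle of $K$. The closed star of $v$ consists of the simplices containing $v$ and all their faces. The open star is the union of the interiors of the simplices containing $v$.

We reserve the word "triangle" for 2-simplices of a complex. In a graph we say "3-cycle" or "3-clique". The difference matters. Let $K$ be the hollow triangle: three vertices, three edges, no triangle. Then $\mathrm{lk}(v)$ is $2K_1$, two isolated points. But $K^1=K_3$, so the graph link of $v$ in $K^1$ is $K_2$. The graph $K^1$ cannot tell whether a 3-cycle is filled.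

**Definition 3 (covering).** A covering $\pi:Y\to K$ is a continuous map such that each point of $K$ has an open neighborhood $U$ for which $\pi^{-1}(U)$ is a disjoint union of open sets, each mapped homeomorphically onto $U$. We do not require $Y$ to be connected.

Example: for $n\ge1$, winding the $3n$-cycle $n$ times around the hollow triangle is a covering with fibers of size $n$. For $n=1$ the loop around the triangle lifts to a closed path. For $n\ge 2$ it does not.

We use these textbook facts. Paths are composed from left to right.

* (T1) If $\Lambda$ is a connected graph and 2-cells are attached to it along closed walks at $o$, the fundamental group is $\pi_1(\Lambda,o)$ modulo the normal closure of the classes of these walks. If $\Lambda$ is a union of cycles that pairwise meet only in $o$, then $\pi_1(\Lambda,o)$ is free on those cycles.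
* (T2) Van Kampen: attaching a 2-sphere to a complex along a common simply connected subcomplex does not change $\pi_1$.
* (T3) Let $K$ be a connected complex and $\mathcal N$ a normal subgroup of $\pi_1(K,o)$. There is a connected covering $\pi:Y\to K$ whose fibers have the cardinality of $\pi_1(K,o)/\mathcal N$, such that a loop at $o$ with class outside $\mathcal N$ has no closed lift. Moreover $Y$ is a simplicial complex, $\pi$ is simplicial, and $\pi$ maps the closed star of each vertex $x$ isomorphically onto the closed star of $\pi(x)$. So $x$ has exactly one neighbor over each neighbor of $\pi(x)$ and lies in exactly one triangle over each triangle at $\pi(x)$.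
* (T4) For any covering $Y\to K$, $\pi_1(K,o)$ acts on the fiber over $o$ from the right: $x\cdot[\gamma]$ is the end of the lift of $\gamma$ that starts at $x$. So $[\gamma]$ fixes $x$ exactly when that lift is closed. Letting $g$ act by $x\mapsto x\cdot g^{-1}$ gives a homomorphism to the symmetric group of the fiber.
* (T5) Free groups are residually finite: every non-trivial element has non-trivial image in some finite quotient.

**Definition 4 (surviving word).** Let $\Gamma=\langle S\mid R\rangle$ be a finite presentation and $w$ a word in $S^{\pm1}$. We say that $w$ survives if there is a homomorphism $\varphi$ from $\Gamma$ to a finite group with $\varphi(w)\neq1$. A word is freely reduced if no letter is followed by its inverse, and cyclically reduced if in addition its last letter is not the inverse of its first.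

Examples: in $\langle a\mid a^6\rangle$ the word $a^2$ survives; it is killed in $\mathbb Z/2$ but not in $\mathbb Z/3$. In $\langle s\mid s\rangle$ nothing survives. A word may be non-trivial in $\Gamma$ without surviving: Higman (J. London Math. Soc. 26 (1951)) showed that
$$U=\langle a_1,\dots,a_4\mid a_i^{-1}a_{i+1}a_i=a_{i+1}^2\ (i\bmod 4)\rangle$$
is infinite and has no non-trivial finite quotient. So no word survives for this presentation, although $U\ne1$.

**Definition 5 (decidable, recursively enumerable).** A set of finite objects is decidable if an algorithm decides membership, and recursively enumerable if an algorithm lists its members. A set is decidable if it and its complement are both recursively enumerable. A problem restricted to a class of inputs is undecidable if no algorithm answers correctly on all inputs of that class.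

Example: the set of graphs $H$ that are constant links of finite graphs is recursively enumerable. List all finite non-empty graphs $G$, and whenever one has constant link $H$, output $H$.

## 2. The Trahtenbrot–Zykov problem for finite graphs, and its smallest instances

In 1963 Zykov asked, given a finite graph $H$, whether there is a non-empty graph $G$, finite or infinite, with constant link $H$. Bulitko (1973) showed that this is undecidable as an algorithmic problem. The question here, from Caro, Hansberg and Tuza, "Graphs with constant links and induced Turán numbers", arXiv:2409.12875 (2024), requires $G$ to be finite: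

*Is there an algorithm that, given a finite graph $H$, decides whether some finite non-empty graph has constant link $H$?*

We try small $H$ by hand.

*Complete and empty graphs.* $K_n$ is the link of $K_{n+1}$. The graph $mK_1$ is the link of any $m$-regular graph without 3-cliques, for instance $K_{m,m}$ if $m\ge1$.

*Cycles.* $C_3,C_4,C_5$ are the constant links of $K_4$, the octahedron and the icosahedron. For $C_6$ take $\mathbb Z^2$ and join two points when their difference is in $D=\{\pm(1,0),\pm(0,1),\pm(1,1)\}$: the triangular lattice. For a finite example, reduce both coordinates modulo $n$. Going around $0$, the neighbors are $(1,0),(1,1),(0,1),(-1,0),(-1,-1),(0,-1)$. Consecutive ones differ by elements of $D$. Non-consecutive ones differ, up to sign, by $(1,-1),(2,1),(1,2),(2,0),(2,2)$ or $(0,2)$, and for $n\ge4$ none of these is in $D$ modulo $n$. So the link is $C_6$ for $n\geq4$. For $n=3$ it is not: $(1,0)$ and $(-1,0)$ differ by $(2,0)\equiv(-1,0)$, so they are adjacent. A 3-cycle that is not a face of the triangulated torus has closed up, and it spoils the links. This accident will become our tool.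

*The path $P_3$ with three vertices is not a link graph.* Suppose $G$ has constant link $P_3$, and let $L(x)$ be the path $a\,b\,c$. In $L(b)$ the vertex $x$ has degree 2, since $x$ and $b$ have the common neighbors $a,c$. So $L(b)$ is the path $a\,x\,c$. Now look at $L(a)$. It contains $x$ and $b$, which are adjacent. The common neighbors of $a$ and $x$ are the neighbors of $a$ in $L(x)$, namely $b$ only. The common neighbors of $a$ and $b$ are the neighbors of $a$ in $L(b)$, namely $x$ only. So $\{x,b\}$ is a component of $L(a)$ with two vertices, while $L(a)\cong P_3$ is connected with three vertices, a contradiction.

*But $P_3\sqcup K_2$ looks more hopeful.* In the diamond ($K_4$ minus an edge) the two vertices of degree 3 have link $P_3$ and the two of degree 2 have link $K_2$. If we could identify vertices of the first kind with vertices of the second kind without creating new adjacencies among neighbors, we would get constant link $P_3\sqcup K_2$. Lemma 2 below does this.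

## 3. From finite quotients of groups to links

**Theorem A.** From $(S,R,w)$, where $\langle S\mid R\rangle$ is a finite presentation of a group $\Gamma$ and $w$ is a freely reduced non-empty word in $S^{\pm1}$, one can compute a finite graph $H=H(S,R,w)$ such that

1. some finite non-empty graph has constant link $H$ if and only if $w$ survives;
2. some (finite or infinite) non-empty graph has constant link $H$ if and only if $w\ne1$ in $\Gamma$.

**Theorem B.** There is no algorithm that, given a finite graph $H$, decides whether some finite non-empty graph has constant link $H$.

**Theorem C.**

(a) The set of $H$ that are links of finite graphs is recursively enumerable, but its complement is not. No computable function $b$ has the property that whenever $H$ is the constant link of a finite graph, it is the constant link of one with at most $b(H)$ vertices.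

(b) The problem stays undecidable when restricted to graphs $H$ with clique number 3 that are constant links of some (possibly infinite) graph. In particular there are such $H$ that are links of infinite graphs but of no finite graph.

(c) The problem stays undecidable when restricted to connected $H$ having a vertex adjacent to all others, again even if $H$ is promised to be the link of some (possibly infinite) graph.

(d) The same reduction gives Bulitko's theorem.

**Proof of Theorem B from Theorem A(1).** We show that survival is undecidable. The outside input is the theorem of Slobodskoi (Algebra i Logika 20 (1981) 207–230; transl. Algebra and Logic 20 (1981) 139–156): the set of universal first-order sentences of group theory that are true in all finite groups is undecidable.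

Put the quantifier-free part of a universal sentence into conjunctive normal form, and write every equation as $u=1$. The sentence becomes a conjunction of sentences
$$\forall\bar x\ \Bigl(\bigwedge_i u_i=1\ \to\ \bigvee_j w_j=1\Bigr),$$
and it is true in all finite groups if and only if each of these is. If there are no $w_j$, the sentence fails in the trivial group. Otherwise it fails in some finite group if and only if some finite group contains a tuple satisfying all $u_i=1$ and all $w_j\ne1$. This holds if and only if, for each $j$ separately, the word $w_j$ survives for $\langle\bar x\mid u_i\rangle$. One direction is clear. For the other, choose for each $j$ a finite group and a tuple in it satisfying all $u_i=1$ and $w_j\neq1$; in the direct product of these groups the combined tuple satisfies all $u_i=1$ and all $w_j\ne1$. So an algorithm for survival would decide the universal theory of finite groups, which is impossible.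

Freely reducing $w$ changes nothing, and the empty word does not survive. So survival is undecidable for freely reduced non-empty $w$. By Theorem A(1), an algorithm as in Theorem B would decide it. $\square$

**Normalization.** Before constructing $H$ we cyclically reduce all relators, delete empty ones, and delete from $S$ the letters that occur neither in $R$ nor in $w$. Reducing relators cyclically does not change $\Gamma$. Deleting an unused letter removes a free factor $\mathbb Z$, and homomorphisms restrict to the remaining factor and extend from it, so neither survival nor the truth of $w=1$ changes. From now on every $r\in R$ is non-empty and cyclically reduced, $w$ is non-empty and freely reduced (hence $S\neq\emptyset$), and each $s\in S$ occurs in $w$ or in some $r\in R$.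

## 4. Covers in which a hollow triangle opens

The natural bridge from groups to local conditions is covering theory. Take a finite 2-complex $X$ with $\pi_1(X)\cong\Gamma$, and suppose that every 3-clique of $X^1$ is a triangle of $X$. Let $Y\to X$ be a covering as in (T3). A 3-clique of $Y^1$ maps to a 3-clique of $X^1$, hence to a triangle of $X$, and by the isomorphism of stars it is itself a triangle of $Y$. So the graph link in $Y^1$ of a vertex over $v$ is $\mathrm{lk}(v)$. The links of the graph $Y^1$ record exactly the local structure of $X$, and one hopes to ask, through links, for covers with prescribed properties.

This stops at once: the trivial covering $Y=X$ is always allowed. The graph $X^1$ is finite and has all the required links, whatever $\Gamma$ and $w$ are. Correct local structure does not force any element of $\Gamma$ to act non-trivially.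

The way past this is to let $X$ violate the flag condition in exactly one place. Suppose that exactly one 3-cycle $\tau$ of the 1-skeleton is not filled by a triangle, and that $\tau$, as a loop, represents $w$. In the graph $X^1$ the two neighbors of $o$ on $\tau$ are adjacent, although they are not adjacent in $\mathrm{lk}(o)$; so $X^1$ itself now has the wrong links. A covering $Y$ gives the right links exactly when no lift of $\tau$ closes up, that is, when $w$ acts on the fiber without fixed points. The toy case is the hollow triangle: $\mathrm{lk}(v)=2K_1$, the trivial cover $K_3$ has the wrong link $K_2$, and the $n$-fold cover $C_{3n}$ with $n\ge2$ has the right one. The torus modulo 3 in Section 2 failed for the same reason.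

Two obstacles remain.

* The different vertices of the complex have different links, while we need one constant link. We take $H$ to be a disjoint union of all the links that occur; Section 5 shows how to pass between graphs with several connected links and graphs whose constant link is their disjoint union.
* From a graph whose links have the right isomorphism types, we must recover a covering of the complex. Isomorphism types alone do not say which vertex of $K$ one is over. Section 7 adds labels to the triangles.

## 5. Splitting along components of links, and gluing back

**Lemma 1 (ungluing).** Let $G$ have constant link $H$. Let $G'$ be the graph whose vertices are the pairs $(x,C)$ with $x\in V(G)$ and $C$ a component of $L(x)$, where $(x,C)\sim(y,D)$ if and only if $y\in C$ and $x\in D$. Then the link of $(x,C)$ in $G'$ is isomorphic to $C$.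

*Proof.* The relation is symmetric, and there are no loops since $x\notin L(x)$. First we find the neighbors of $(x,C)$. For $y\in C$ we have $x\in N(y)$, so exactly one component $D_y$ of $L(y)$ contains $x$. Hence the neighbors of $(x,C)$ are the vertices $(y,D_y)$, one for each $y\in C$.

Next we compare adjacencies. If $(y,D_y)\sim(z,D_z)$, then $z\in D_y\subseteq N(y)$, so $y\sim z$ in $G$. Conversely, let $y,z\in C$ and $y\sim z$. Then $x$ and $z$ are adjacent vertices of $L(y)$, so $z$ lies in the same component as $x$, that is, $z\in D_y$. In the same way $y\in D_z$. So $(y,D_y)\sim(z,D_z)$. Thus $y\mapsto(y,D_y)$ is an isomorphism from $C$ to the link. $\square$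

For the reverse direction, look again at the diamond, with $a,b$ of degree 3 and $c,d$ of degree 2. Identifying $a$ with $c$ and $b$ with $d$ directly fails: $a\sim c$ gives a loop. In fact a graph with constant link $P_3\sqcup K_2$ is 5-regular, so it has at least 6 vertices, while the quotient would have 2. The cure is to use many copies and to let a group shift the copies, so that no short closed chain of identifications exists.

**Lemma 2 (gluing).** Let $I$ be a finite set, $F$ a non-empty set, and $G'$ a graph with vertex set $I\times F$ such that the link of each $(i,f)$ is isomorphic to $L_i$. Then there is a graph $G$ with constant link $\bigsqcup_{i\in I}L_i$, finite if $F$ is finite.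

*Proof.*

**Step 1: a group without short relations.** We want the shifts to be as independent as possible. Choose a group $A$ and elements $g_v\in A$ for $v\in V(G')$ such that no non-empty reduced word of length at most 6 in the formal letters $g_v^{\pm1}$ equals $1$ in $A$. If $F$ is infinite, take the free group on $V(G')$. If $F$ is finite, then $V(G')$ is finite and there are finitely many such words. By (T5) each is non-trivial in some finite quotient of the free group, and the image of the free group in the product of these quotients is a finite group that serves for all.

**Step 2: the graph $G$.** We identify copies after shifting. Let $\tilde G$ be the disjoint union of copies of $G'$ indexed by $A$, with vertices $(a,v)$. Put $V(G)=A\times F$ and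
$$\rho\bigl(a,(i,f)\bigr)=\bigl(a\,g_{(i,f)}^{-1},\,f\bigr).$$
The vertex $(b,f)$ of $G$ has exactly one preimage for each $i\in I$, namely $(b\,g_{(i,f)},(i,f))$. The edges of $G$ are the images of the edges of $\tilde G$.

If $(a,v)\ne(a',v')$ have the same image, then $a g_v^{-1}=a'g_{v'}^{-1}$, so
$$a^{-1}a'=g_v^{-1}g_{v'}, \tag{1}$$
and $v\ne v'$, since $v=v'$ would give $a=a'$.

**Step 3: no short closed chains.** This step turns Step 1 into a statement about identifications.

($*$) *There are no $s\in\{1,2,3\}$ and vertices $y_1,z_1,\dots,y_s,z_s$ of $\tilde G$ such that, for each $j$ (indices modulo $s$), $y_j\ne z_j$ lie in one copy, and $\rho(z_j)=\rho(y_{j+1})$ with $z_j\neq y_{j+1}$.*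

Suppose there are. Write $y_j=(a_j,\eta_j)$ and $z_j=(a_j,\zeta_j)$. By (1), $a_j^{-1}a_{j+1}=g_{\zeta_j}^{-1}g_{\eta_{j+1}}$ and $\zeta_j\ne\eta_{j+1}$. The product of the left sides over $j=1,\dots,s$ is $a_1^{-1}a_2\,a_2^{-1}a_3\cdots a_s^{-1}a_1=1$. So
$$g_{\zeta_1}^{-1}g_{\eta_2}\,g_{\zeta_2}^{-1}g_{\eta_3}\cdots g_{\zeta_s}^{-1}g_{\eta_1}=1.$$
This word is reduced: $\zeta_j\neq\eta_{j+1}$ by (1), and $\eta_j\ne\zeta_j$ because $y_j\ne z_j$ lie in the same copy. It has length $2s\le6$ and is non-empty, contradicting Step 1.

**Step 4: consequences of ($*$).** We need that edges and 3-cliques of $G$ come from $\tilde G$ in only one way.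

*Injectivity on copies.* If $y\ne z$ in one copy had the same image, then $y_1=y$, $z_1=z$ would violate ($*$) with $s=1$. In particular $G$ has no loops.

*Distinct edges of $\tilde G$ have distinct images.* Within one copy this is injectivity. Suppose edges $y_1z_1$ and $y_2z_2$ in two different copies have the same image, named so that $\rho(z_1)=\rho(y_2)$ and $\rho(z_2)=\rho(y_1)$. Since the copies differ, $z_1\ne y_2$ and $z_2\neq y_1$. This violates ($*$) with $s=2$.

*Every 3-clique $\{p,q,r\}$ of $G$ is the image of a 3-clique in one copy.* Let $e_1,e_2,e_3$ be the edges of $\tilde G$ over $pq,qr,rp$.

* If all three lie in one copy, then by injectivity the ends over $p$ coincide, and likewise over $q$ and $r$. So they form a 3-clique.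
* If the three copies are pairwise different, let $y_1,z_1$ be the ends of $e_1$ over $p,q$, let $y_2,z_2$ be the ends of $e_2$ over $q,r$, and let $y_3,z_3$ be the ends of $e_3$ over $r,p$. Then $\rho(z_j)=\rho(y_{j+1})$, and $z_j\ne y_{j+1}$ as they lie in different copies. This violates ($*$) with $s=3$.
* Otherwise, up to symmetry, $e_1,e_2$ lie in one copy and $e_3$ in another. By injectivity $e_1$ and $e_2$ share their vertex over $q$. Let $y_1,z_1$ be their other ends, over $p$ and $r$; they are distinct and in one copy. Let $y_2,z_2$ be the ends of $e_3$ over $r$ and $p$. Then $\rho(z_1)=r=\rho(y_2)$ and $\rho(z_2)=p=\rho(y_1)$, and again the copies differ. This violates ($*$) with $s=2$.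

**Step 5: the links of $G$.** Let $p=(b,f)\in V(G)$ and let $y^i$ be its preimage with index $i$, so that $L(y^i)\cong L_i$ in $\tilde G$. Each edge $pq$ is the image of exactly one edge of $\tilde G$, which has exactly one end over $p$, and this end is one of the $y^i$. So $\rho$ maps $\bigsqcup_iN(y^i)$ onto $N(p)$. It is injective: if $u\in N(y^i)$ and $u'\in N(y^j)$ both map to $q$, the edges $y^iu$ and $y^ju'$ have the same image, so they are equal, and comparing the ends over $p$ and over $q$ gives $y^i=y^j$, $u=u'$. If $q,r\in N(p)$ are adjacent, the 3-clique $\{p,q,r\}$ lifts to a 3-clique in one copy, whose vertex over $p$ is some $y^i$; so the preimages of $q$ and $r$ in $\bigsqcup_i N(y^i)$ both lie in $N(y^i)$ and are adjacent. Conversely edges map to edges. Hence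
$$L(p)\cong\bigsqcup_iL(y^i)\cong\bigsqcup_{i\in I}L_i.\qquad\square$$

For the diamond take $I=\{1,2\}$, $F=\{\alpha,\beta\}$, and $(1,\alpha)=a$, $(1,\beta)=b$, $(2,\alpha)=c$, $(2,\beta)=d$. Lemma 2 gives a finite graph with constant link $P_3\sqcup K_2$, although $P_3$ alone is not a link graph.

## 6. A complex with one hollow triangle, representing $w$

We now build a finite 2-complex $K$ with $\pi_1(K)\cong\Gamma$ in which exactly one 3-cycle is not a triangle, and that 3-cycle represents $w$. We also need connected links, so that Lemma 1 does not cut $K$ apart.

**The graph $\Lambda$.** Let $t$ be a new letter and $R^*=R\cup\{t^{-1}w\}$. All words in $R^*$ are cyclically reduced: $w$ is freely reduced and non-empty, and $t$ occurs only once in $t^{-1}w$. Let $\Lambda$ be the graph consisting of a 3-cycle $\tau=(o,t_1,t_2)$ and, for each $s\in S$, a 4-cycle $(o,s_1,s_2,s_3)$, pairwise meeting only in $o$. The letter $t$ corresponds to the path $o\,t_1t_2\,o$ and $s$ to $o\,s_1s_2s_3\,o$; inverse letters correspond to the reversed paths. A word $r\in R^*$ gives a closed walk $b_0=o,b_1,\dots,b_{m-1}$, with indices modulo $m=m_r$.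

Two properties will be used again and again. First,
$$b_{i-1}\ne b_{i+1}\quad\text{for all } i. \tag{2}$$
Inside the path of a letter this is clear. At $o$, between consecutive letters $x,x'$, the walk arrives from the last inner vertex of $x$ and leaves to the first inner vertex of $x'$; these agree only if $x'=x^{-1}$, which is excluded because the word is cyclically reduced. Second, $m\geq4$, since $m=4|r|$ for $r\in R$ and $m=3+4|w|$ for $t^{-1}w$.

**Discs.** For each $r\in R^*$ and each $j\in\{1,2\}$ (two copies) take new vertices $c_i$ ($i\in\mathbb Z_m$) and $d$, and the triangles
$$\{b_i,b_{i+1},c_i\},\qquad\{b_{i+1},c_i,c_{i+1}\},\qquad\{c_i,c_{i+1},d\}\qquad(i\in\mathbb Z_m).$$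
The ring of distinct vertices $c_i$ is there because the $b_i$ may repeat.

**Octahedra.** For each 2-subset $\{p,q\}\ne\{t_1,t_2\}$ of $N_\Lambda(o)$ take new vertices $o',f,f'$ and the 8 triangles $\{\alpha,\beta,\gamma\}$ with $\alpha\in\{o,o'\}$, $\beta\in\{p,q\}$, $\gamma\in\{f,f'\}$. Such $p,q$ are non-adjacent in $\Lambda$. For the excluded pair the vertices $t_1,t_2$ are adjacent, and $\{t_1,t_2,f\}$ would be a second unfilled 3-cycle.

$K$ is the complex generated by all these triangles. It contains $\Lambda$, because every letter occurs in some word of $R^*$ and so every edge of $\Lambda$ lies on some walk. We record the adjacencies, which can be read off the list of triangles: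

* two vertices of $\Lambda$ are adjacent in $K$ if and only if they are adjacent in $\Lambda$;
* $c_i$ is adjacent exactly to $c_{i-1},c_{i+1},d,b_i,b_{i+1}$;
* $d$ is adjacent exactly to the $c_i$ of its disc;
* new octahedron vertices are adjacent only to vertices of their octahedron, and the six vertices of an octahedron induce $K_{2,2,2}$ in $K^1$.

**Example.** Let $S=\{s\}$, $R=\emptyset$, $w=s$, so $\Gamma\cong\mathbb Z$. Then $\Lambda$ is a 3-cycle and a 4-cycle meeting in $o$, with 6 vertices. The only word in $R^*$ is $t^{-1}s$, with walk $o,t_2,t_1,o,s_1,s_2,s_3$ and $m=7$. There are 2 discs with 8 new vertices and 21 triangles each. Of the 6 pairs in $N_\Lambda(o)=\{t_1,t_2,s_1,s_3\}$, five give octahedra with 3 new vertices and 8 triangles each. So $K$ has $6+16+15=37$ vertices and $42+40=82$ triangles. This example shows why the octahedra are there: the walk turns at $o$ from $s_3$ to $t_2$ and from $t_1$ to $s_1$. Without octahedra, $\mathrm{lk}(o)$ would fall apart into one component containing $s_3,t_2$ and one containing $t_1,s_1$.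

**Lemma 3.**

(K1) $K$ is connected and every edge of $K$ lies in at least 2 triangles.

(K2) All $\mathrm{lk}(v)$ are connected.

(K3) $K^1$ contains no 4-clique.

(K4) The only 3-cycle of $K^1$ that is not the vertex set of a triangle of $K$ is $\tau$.

(K5) $\pi_1(K,o)\cong\Gamma$, with $[\tau]$ corresponding to $w$.

*Proof of (K1).* $\Lambda$ is connected and every disc and octahedron is attached to it, so $K$ is connected. We run through the edges. An edge of $\Lambda$ is some $b_ib_{i+1}$, and lies in the triangle $\{b_i,b_{i+1},c_i\}$ of each of the two copies of the disc; this is why we took two copies. The edge $b_ic_i$ lies in $\{b_i,b_{i+1},c_i\}$ and $\{b_i,c_{i-1},c_i\}$. The edge $b_{i+1}c_i$ lies in $\{b_i,b_{i+1},c_i\}$ and $\{b_{i+1},c_i,c_{i+1}\}$. The edge $c_ic_{i+1}$ lies in a triangle with $b_{i+1}$ and in one with $d$. The edge $c_id$ lies in triangles with $c_{i-1}$ and with $c_{i+1}$. An edge of an octahedron lies in two triangles of it.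

*Proof of (K4).* Take a 3-cycle of $K^1$.

* It contains some $d$. The other two vertices are adjacent $c$'s of that disc, so it is some $\{c_i,c_{i+1},d\}$, a triangle.
* It contains no $d$ but some $c$. All its $c$'s lie in one disc and its other vertices in $\Lambda$. Three $c$'s are impossible, since the $c$'s of a disc induce a cycle of length $m\ge4$. If there are two, they are $c_i,c_{i+1}$, and the third vertex is in $\{b_i,b_{i+1}\}\cap\{b_{i+1},b_{i+2}\}$. Since $b_i\ne b_{i+2}$ by (2), this intersection is $\{b_{i+1}\}$, and we have a triangle. If there is one, the 3-cycle is $\{c_i,b_i,b_{i+1}\}$, a triangle.
* It contains a new octahedron vertex. Then it lies in the induced $K_{2,2,2}$, where a 3-cycle takes one vertex from each of the pairs $\{o,o'\},\{p,q\},\{f,f'\}$; all such triples are triangles.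
* It lies in $\Lambda$. Then it is $\tau$. Every triangle of $K$ has a vertex outside $\Lambda$, so $\tau$ is not a triangle.

*Proof of (K3).* Suppose a 4-clique contains a vertex $u\notin\Lambda$. A 3-cycle through $u$ is not $\tau$, so by (K4) it is a triangle; hence the other three vertices form a 3-cycle in the graph $\mathrm{lk}(u)$. But $\mathrm{lk}(d)$ is an $m$-cycle with $m\ge4$; $\mathrm{lk}(c_i)$ is the 5-cycle $b_i,b_{i+1},c_{i+1},d,c_{i-1}$; and new octahedron vertices have 4-cycles as links. None contains a 3-cycle. Finally $\Lambda$ has no 4-clique.

*Proof of (K2).* Vertices outside $\Lambda$ have cycles as links, as just seen. Let $x\in\Lambda$. The disc triangles at $x$ come from corners $b_i=x$: the triangles $\{b_{i-1},b_i,c_{i-1}\}$, $\{b_i,c_{i-1},c_i\}$, $\{b_i,b_{i+1},c_i\}$ contribute to $\mathrm{lk}(x)$ the path $b_{i-1},c_{i-1},c_i,b_{i+1}$. The other triangles at $x$ come from octahedra.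

Let $x\neq o$, with $\Lambda$-neighbors $p,q$. Some walk passes through $x$, and by (2) it goes from one of $p,q$ to the other. So every corner at $x$ contributes a path between $p$ and $q$, and there is at least one. An octahedron containing $x$ contributes a 4-cycle $o,f,o',f'$ through $o$, and $o\in\{p,q\}$. So $\mathrm{lk}(x)$ is connected.

Let $x=o$. Every contribution meets $N_\Lambda(o)$, and the octahedron for $\{p,q\}$ contributes the 4-cycle $p,f,q,f'$, which connects $p$ and $q$. Consider the graph on $N_\Lambda(o)$ with all pairs as edges except $\{t_1,t_2\}$. As $S\ne\emptyset$, some $s_1$ is joined to all other vertices, so it is connected. Hence $\mathrm{lk}(o)$ is connected.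

*Proof of (K5).* Let $D$ be the disc triangulated with vertices $\beta_i,\gamma_i$ ($i\in\mathbb Z_m$), $\delta$ and triangles $\beta_i\beta_{i+1}\gamma_i$, $\beta_{i+1}\gamma_i\gamma_{i+1}$, $\gamma_i\gamma_{i+1}\delta$: a wheel around $\delta$ with a ring around it, and boundary cycle $\beta_0\cdots\beta_{m-1}$. Map it to $K$ by $\beta_i\mapsto b_i$, $\gamma_i\mapsto c_i$, $\delta\mapsto d$. Simplices not in the boundary are mapped injectively and to pairwise distinct simplices, all outside $\Lambda$: for example $\beta_i\gamma_i$ and $\beta_{i+1}\gamma_i$ go to $b_ic_i\ne b_{i+1}c_i$. So the union of $\Lambda$ and all discs is $\Lambda$ with 2-cells attached along the walks of the words in $R^*$, each twice. By (T1) its fundamental group at $o$ is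
$$\langle S,t\mid R,\ t^{-1}w\rangle\cong\Gamma,$$
and $[\tau]=t=w$. Now attach the octahedral 2-spheres one after another. The sphere for $\{p,q\}$ shares with $\Lambda$ and the discs exactly the path $p\,o\,q$, and with other octahedra only subpaths of it containing $o$. So it meets what is already there in $p\,o\,q$, which is simply connected. By (T2), $\pi_1$ does not change. $\square$

## 7. Labeling the triangles: the graph $H$

Suppose we took $H=\bigsqcup_v\mathrm{lk}(v)$. The vertices $c_i$ have link $C_5$. The icosahedron has only links $C_5$, yet it has no map to $K$ that is an isomorphism on links and preserves adjacency: by connectedness of $K$ such a map would reach a vertex $d$, whose link is an $m$-cycle with $m\equiv0$ or $3\pmod 4$, so $m\neq5$. So the links alone do not force a covering of $K$. We therefore mark each triangle $\sigma$ of $K$ by a number, visible in the links.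

**Construction of $H$.** Let $\Sigma$ be the set of triangles of $K$. Choose pairwise distinct integers $n_\sigma\ge2$ for $\sigma\in\Sigma$, for instance $2,3,4,\dots$ in some order. For a vertex $v$ of $K$ let $M(v)$ be $\mathrm{lk}(v)$ together with, for each edge $yz$ of $\mathrm{lk}(v)$, with $\sigma=\{v,y,z\}$, exactly $n_\sigma$ added vertices, each adjacent exactly to $y$ and $z$. Let
$$H=\bigsqcup_{v\in V(K)}M(v)\ \sqcup\ N\cdot K_3,\qquad N=\sum_{\sigma\in\Sigma}n_\sigma.$$

Example: if $m=4$ and the four triangles at $d$ carry the numbers $2,3,4,5$, then $M(d)$ is a 4-cycle with $2,3,4,5$ added vertices on its edges, 18 vertices in all.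

Here is the meaning of the pieces. In the graph $G'$ to be built, each triangle over $\sigma$ gets $n_\sigma$ extra vertices joined to its three corners. Such an extra vertex has link $K_3$; this explains the summand $N\cdot K_3$. We note three facts.

* By (K2) all pieces are connected, so they are the components of $H$.
* In $M(v)$ the added vertices have degree 2. By (K1) a vertex of $\mathrm{lk}(v)$ has at least two neighbors in $\mathrm{lk}(v)$, and each of the corresponding edges carries at least two added vertices; so its degree is at least $2+2\cdot2\ge3$. In particular $M(v)\not\cong K_3$.
* By (K3) $\mathrm{lk}(v)$ has no 3-clique, as it would give a 4-clique with $v$. An added vertex has degree 2, so it is in no 4-clique. So $H$ has clique number 3.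

All of this is computable from $(S,R,w)$.

## 8. From a quotient of $\Gamma$ to a graph with constant link $H$

This section proves "$\Leftarrow$" in both parts of Theorem A.

**Step 1: a covering in which $\tau$ opens.** For part (1), let $\mathcal N$ be the kernel of a homomorphism from $\Gamma\cong\pi_1(K,o)$ to a finite group that does not kill $w$. For part (2), assume $w\ne1$ and let $\mathcal N=1$. Take the connected covering $\pi:Y\to K$ of (T3) and put $F=\pi_1(K,o)/\mathcal N$. All fibers over vertices have the cardinality of $F$, and so do the fibers over triangles, since each vertex over a given corner of $\sigma$ lies in exactly one triangle over $\sigma$. Since $w\notin\mathcal N$ and $\mathcal N$ is normal, no lift of the loop $\tau$ is closed. In part (1), $F$ is finite.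

**Step 2: every 3-clique of $Y^1$ is a triangle of $Y$.** This makes graph links agree with complex links. Let $x,y,z$ be pairwise adjacent in $Y^1$. Their image is a 3-cycle of $K^1$. If it were $\tau$, going around $x,y,z$ would be a closed lift of $\tau$. So by (K4) the image is a triangle $\sigma$. There is a triangle of $Y$ at $x$ over $\sigma$, and its other two corners are the unique neighbors of $x$ over $\pi(y)$ and $\pi(z)$, namely $y$ and $z$.

**Step 3: add the labels.** Let $G'$ be $Y^1$ together with, for each triangle $\tilde\sigma$ of $Y$ over $\sigma$, $n_\sigma$ new vertices joined exactly to the three corners of $\tilde\sigma$. The link of a new vertex is $K_3$. Let $x\in V(Y)$ lie over $v$. Two neighbors of $x$ in $Y$ are adjacent if and only if they form a 3-clique with $x$, which by Step 2 means a triangle of $Y$. So the neighbors of $x$ in $Y$ induce a copy of $\mathrm{lk}(v)$. For each triangle $\{x,y,z\}$ of $Y$ over $\sigma$, $L(x)$ contains in addition $n_\sigma$ new vertices adjacent exactly to $y$ and $z$. Hence $L(x)\cong M(v)$.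

**Step 4: glue.** The aim is to turn several links into one. Group the vertices of $G'$ by $I=V(K)\sqcup\{(\sigma,k):\sigma\in\Sigma,\ 1\le k\le n_\sigma\}$: the class of $v$ is the fiber over $v$, and the class of $(\sigma,k)$ consists of the $k$-th new vertices of the triangles over $\sigma$. Each class has cardinality $|F|$, so we may identify $V(G')$ with $I\times F$. All vertices in the class $v$ have link $M(v)$, those in a class $(\sigma,k)$ have link $K_3$, and there are $N$ classes of the second kind. Lemma 2 gives a non-empty graph with constant link $H$, finite if $F$ is finite. $\square$

## 9. From a graph with constant link $H$ to a cover of $K$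

This section proves "$\Rightarrow$" in both parts of Theorem A. Let $G$ be a non-empty graph with constant link $H$.

**Step 1: unglue, and tell old vertices from new.** Let $G'$ be the graph of Lemma 1; it is finite if $G$ is. Every link of $G'$ is isomorphic to $K_3$ or to some $M(v)$, and some vertex has link isomorphic to $M(o)$. Call a vertex $x$ of $G'$ new if $L(x)\cong K_3$ and old otherwise. For each old $x$ fix a vertex $v(x)$ of $K$ and an isomorphism $\theta_x:L(x)\to M(v(x))$. At this stage $v(x)$ is only a choice; it need not even be determined by $x$.

Call an edge $xy$ of $G'$ heavy if $x$ and $y$ have at least 3 common neighbors, and light otherwise. This notion is symmetric. Since the number of common neighbors is the degree of $y$ in $L(x)$, edges at new vertices are light. For old $x$, the edge $xy$ is heavy if and only if $\theta_x(y)\in\mathrm{lk}(v(x))$; otherwise $\theta_x(y)$ is an added vertex of degree 2.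

**Step 2 (Claim 1): every edge joining two old vertices is heavy.** We must exclude that $y$, seen from $x$, plays the role of a label although $y$ is old. Suppose $x,y$ are old and $xy$ is light. Then $x$ and $y$ have exactly two common neighbors $u,u'$. In $L(x)$, $\theta_x(y)$ is an added vertex attached to the edge $\theta_x(u)\theta_x(u')$ of $\mathrm{lk}(v(x))$; so $u\sim u'$, and $xu,xu'$ are heavy. Reading the same in $L(y)$, we see that $yu,yu'$ are heavy. Heavy edges have old ends, so $u$ is old. The edge $\theta_x(u)\theta_x(u')$ carries $n_\sigma\ge2$ added vertices for some $\sigma$. So $u$ and $u'$ have these at least two common neighbors in $L(x)$, and also $x$; hence $uu'$ is heavy. Now $x,y,u'$ are pairwise adjacent vertices of $L(u)$, and all three are joined to $u$ by heavy edges. So $\theta_u$ maps them to a 3-clique in $\mathrm{lk}(v(u))$. Together with $v(u)$ this is a 4-clique in $K^1$, contradicting (K3).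

**Step 3: the complex $Y$.** Let $Y$ be the 2-complex whose vertices are the old vertices of $G'$, whose edges are the edges between old vertices, and whose triangles are all 3-cliques of old vertices. It is non-empty. For $x\in Y$, the old neighbors of $x$ are exactly those joined to $x$ by heavy edges: one direction is Claim 1, and the other holds because heavy edges have old ends. So $\theta_x$ restricts to an isomorphism $\mathrm{lk}_Y(x)\to\mathrm{lk}(v(x))$, and the new neighbors of $x$ are the degree-2 vertices of $L(x)$.

**Step 4 (Claim 2): $\theta_x(y)=v(y)$ for every edge $xy$ of $Y$, and $v$ maps triangles of $Y$ to triangles of $K$.** Here the labels make the local choices fit together. Let $xyz$ be a triangle of $Y$ and count the new vertices adjacent to all of $x,y,z$. In $L(x)$ these are the degree-2 vertices adjacent to $y$ and $z$; there are $n_\sigma$ of them, where $\sigma=\{v(x),\theta_x(y),\theta_x(z)\}\in\Sigma$. The number does not depend on which of $x,y,z$ we count from, and the $n_\sigma$ are distinct. So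
$$\sigma(xyz):=\{v(x),\theta_x(y),\theta_x(z)\}=\{v(y),\theta_y(x),\theta_y(z)\}=\{v(z),\theta_z(x),\theta_z(y)\}. \tag{3}$$

Next we go from triangles to edges. Fix an edge $xy$ of $Y$. The isomorphism $\mathrm{lk}_Y(x)\cong\mathrm{lk}(v(x))$ shows that, as $z$ runs over the vertices with $xyz$ a triangle of $Y$, the triangles $\sigma(xyz)$ run over all triangles of $K$ that contain $\{v(x),\theta_x(y)\}$. By (K1) there are at least two, so their intersection is exactly $\{v(x),\theta_x(y)\}$. Computing from $y$ instead gives $\{v(y),\theta_y(x)\}$ for the same family of triangles. Hence
$$\varepsilon(xy):=\{v(x),\theta_x(y)\}=\{v(y),\theta_y(x)\}. \tag{4}$$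

Finally we go from edges to vertices. Let $xyz$ be a triangle of $Y$. Since $\theta_x$ is injective, $\varepsilon(xy)\ne\varepsilon(xz)$; both contain $v(x)$, so $\varepsilon(xy)\cap\varepsilon(xz)=\{v(x)\}$. The same holds at $y$ and at $z$. By (3) and (4) all three pairs lie in $\sigma(xyz)$, so $\varepsilon(xy),\varepsilon(xz),\varepsilon(yz)$ are its three edges, and their pairwise intersections $v(x),v(y),v(z)$ are its three distinct vertices. Thus $v$ maps $xyz$ to the triangle $\sigma(xyz)$ of $K$. Moreover $v(y)\in\varepsilon(xy)=\{v(x),\theta_x(y)\}$ and $v(y)\ne v(x)$, so $v(y)=\theta_x(y)$. Every edge $xy$ of $Y$ lies in a triangle of $Y$, because $\theta_x(y)$ has a neighbor in $\mathrm{lk}(v(x))$ by (K1). So the claim holds for all edges.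

**Step 5: $v:Y\to K$ is a covering.** By Claim 2, $v$ is a simplicial map, injective on each simplex, and it restricts to $\theta_x:\mathrm{lk}_Y(x)\to\mathrm{lk}(v(x))$, an isomorphism, for every $x$. The open star of $x$ is the open cone on $\mathrm{lk}_Y(x)$, a finite graph; so $v$ maps it homeomorphically onto the open star of $v(x)$. Let $u$ be a vertex of $K$. A point of $Y$ that maps into the open star of $u$ lies in the interior of a simplex whose image contains $u$, so it lies in the open star of a preimage of $u$. Distinct preimages of $u$ are non-adjacent, since adjacent vertices have distinct images; so their open stars are disjoint. Hence the preimage of the open star of $u$ is the disjoint union of the open stars of the preimages of $u$, each mapped homeomorphically. The set of vertices of $K$ in the image is non-empty and closed under adjacency, because $\theta_x$ is onto $\mathrm{lk}(v(x))$; as $K$ is connected, $v$ is onto. The open stars of vertices cover $K$, so $v$ is a covering.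

**Step 6: $\tau$ opens, so $w$ acts without fixed points.** Suppose some lift of $\tau$ is closed. Then there are pairwise adjacent $x,y,z\in Y$ over $o,t_1,t_2$. By definition of $Y$ the 3-clique $xyz$ is a triangle of $Y$, and by Claim 2 its image $\{o,t_1,t_2\}$ is a triangle of $K$, contradicting (K4). So no lift of $\tau$ is closed. By (T4), in the action of $\Gamma\cong\pi_1(K,o)$ on the non-empty set $v^{-1}(o)$, the element $w=[\tau]$ has no fixed point. Hence $w\ne1$ in $\Gamma$, which proves part (2). If $G$ is finite, then $v^{-1}(o)$ is finite, and the action gives a homomorphism from $\Gamma$ to a finite symmetric group that does not kill $w$. So $w$ survives, which proves part (1).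

This completes the proof of Theorem A and, with Section 3, of Theorem B. $\blacksquare$

To see both outcomes: for $(\{s\},\emptyset,s)$ the word survives in $\mathbb Z/2$, so the $H$ built from the 37-vertex complex of Section 6 is the link of a finite graph. For $(\{s\},\{s\},s)$ the group is trivial, and the resulting $H$ is the constant link of no non-empty graph at all.

## 10. Theorem C: no computable bound, infinite-only links, connected links

**Part (a).** Listing finite graphs shows that the set is recursively enumerable, as in Section 1. If its complement were recursively enumerable too, the problem would be decidable, contradicting Theorem B. Given a computable $b$ as described, one could decide the problem by checking all non-empty graphs with at most $b(H)$ vertices, again contradicting Theorem B.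

**Part (b).** The purpose is to make $w\ne1$ automatic without changing survival. Let $U$ be Higman's group. Some generator $a$ is non-trivial in $U$: the relations are invariant under cyclic permutation of the generators, so if one generator were trivial, all would be, and $U$ would be trivial, while $U$ is infinite. Given $(S,R,w)$ with $w$ freely reduced, possibly empty, take the finite presentation of $\Gamma\times U$ with generators $S\sqcup\{a_1,\dots,a_4\}$, the relators of both groups, and all commutators of a letter of $S$ with some $a_i$. Let $w'=wa$. This word is non-empty and freely reduced, since $a$ is not a letter of $S$.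

The $U$-component of $w'$ is $a\ne1$, so $w'\ne1$ in $\Gamma\times U$. By Theorem A(2), the graph $H$ constructed for $(\Gamma\times U,w')$ is always the constant link of some graph. A homomorphism $\varphi$ from $\Gamma\times U$ to a finite group maps $U$ onto a finite quotient of $U$, hence kills $U$; so $\varphi(w')=\varphi(w)$. And every homomorphism from $\Gamma$ to a finite group extends to $\Gamma\times U$ by killing $U$. So $w'$ survives if and only if $w$ survives. By Theorem A(1), an algorithm that is correct on these $H$ would decide survival, which is impossible. All these $H$ have clique number 3 by Section 7. If $w$ is empty, then $w'=a$ does not survive, and $H$ is the link of an infinite graph but of no finite graph.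

**Part (c).** The purpose is to convert $H$ into a connected graph by doubling vertices.

**Definition 6 (doubling).** For a graph $M$ let $M^{(2)}$ have vertex set $V(M)\times\{0,1\}$, with $(x,i)\sim(y,j)$ if and only if $x\sim y$, or $x=y$ and $i\ne j$. For a finite graph $H$ let $H^+$ be $H^{(2)}$ plus one vertex adjacent to everything. Two vertices are closed twins if they have equal closed neighborhoods.

For example $K_n^{(2)}=K_{2n}$; and for $H=2K_1$, $H^{(2)}=2K_2$ and $H^+$ consists of two 3-cliques sharing a vertex. The cycle $C_6$ has constant link $2K_1$, and the first step below shows that $C_6^{(2)}$ has constant link $H^+$.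

*Claim. Let $H$ be a finite non-empty graph with no vertex adjacent to all others. Then $H^+$ is the constant link of a non-empty graph if and only if $H$ is, and the same holds with "finite non-empty graph".*

*From $H$ to $H^+$.* Let $G$ have constant link $H$. The neighbors of $(x,i)$ in $G^{(2)}$ are $(x,1-i)$ and the set $N(x)\times\{0,1\}$. The latter induces $L(x)^{(2)}\cong H^{(2)}$, and $(x,1-i)$ is adjacent to all of it. So $G^{(2)}$ has constant link $H^+$.

*From $H^+$ to $H$: pairing the vertices.* Let $G_2$ have constant link $H^+$. A vertex $(h,i)$ of $H^{(2)}$ that is adjacent to all others in $H^+$ would make $h$ adjacent to all other vertices of $H$, which is excluded. So $H^+$ has exactly one vertex adjacent to all others. Hence each $x\in G_2$ has exactly one neighbor $x^*$ with $N[x]\subseteq N[x^*]$. Since $|N[x]|=|N[x^*]|<\infty$, we get $N[x]=N[x^*]$. Then $x$ is a neighbor of $x^*$ with $N[x^*]\subseteq N[x]$, so by uniqueness $x^{**}=x$. So the vertices of $G_2$ fall into pairs $\{x,x^*\}$ of adjacent closed twins.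

*Removing the doubling.* Choose one vertex from each pair and let $G$ be the induced subgraph. Between two different pairs either all four edges are present or none, because members of a pair are closed twins. So $(x,0)\mapsto x$, $(x,1)\mapsto x^*$ is an isomorphism $G^{(2)}\to G_2$. For $x\in G$, deleting from $L_{G_2}(x)\cong H^+$ its unique vertex adjacent to all others, namely $x^*$, leaves $H^{(2)}$ on one side and $L_G(x)^{(2)}$ on the other. So $L_G(x)^{(2)}\cong H^{(2)}$.

*Canceling the doubling: $M^{(2)}\cong H^{(2)}$ implies $M\cong H$ for finite $M,H$.* In $M^{(2)}$ we have $N[(x,i)]=N[x]\times\{0,1\}$. So the classes of closed twins of $M^{(2)}$ are the sets $C\times\{0,1\}$, with $C$ a class of closed twins of $M$. Choose any half of each class, that is, $|C|$ of its $2|C|$ vertices. The induced graph is isomorphic to $M$: closed twins are adjacent, so each chosen half is a clique just as $C$ is, and between two classes all edges are present or none, as in $M$. An isomorphism $M^{(2)}\to H^{(2)}$ maps twin classes to twin classes of the same size, so it carries a choice of halves to a choice of halves. Hence $M\cong H$.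

Applied to $M=L_G(x)$, this shows that $G$ has constant link $H$; and $G$ is non-empty, and finite if $G_2$ is. This proves the claim.

Now let $H$ be one of the graphs of part (b). It is disconnected, since $K$ has more than one vertex, so no vertex is adjacent to all others, and the claim applies. $H^+$ is computable from $H$, is connected, and has a vertex adjacent to all others. Since $H$ is the link of some graph, so is $H^+$; and $H^+$ is the link of a finite graph if and only if $H$ is. So part (c) follows from part (b).

**Part (d).** By Novikov–Boone there is a finitely presented group with unsolvable word problem. So the problem "is $w\ne1$ in $\Gamma$?" is undecidable, also for freely reduced non-empty $w$, since free reduction does not change the element and the empty word is trivial. By Theorem A(2), it is undecidable whether an arbitrary non-empty graph with constant link $H$ exists, which is Bulitko's theorem. $\blacksquare$
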